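# Partitioning $r$-colored $K_{n,n}$ into monochromatic paths: a lower bound of $3r-4$

## The lower bound $3r-4$ and Pokrovskiy's conjecture

Throughout, an $r$-coloring of a graph is an edge-coloring with $r$ colors, and $[r]=\{1,\dots,r\}$. For an $r$-colored graph $G$, the path partition number $pp(G)$ is the minimum number of vertex-disjoint monochromatic paths whose vertex sets partition $V(G)$.

**Theorem 1.** Let $r\ge 3$ and $n\ge (3r-2)\,r!$. There is an $r$-coloring of $K_{n,n}$ with $pp(K_{n,n})\ge 3r-4$.

We are given a complete bipartite graph whose edges somebody has colored with $r$ colors. We want to cut its vertex set into as few pieces as possible, each piece being the vertex set of a path of one color; different paths may use different colors. How many paths might the colorer force us to use? The survey by Andras Gyarfas, "Vertex covers by monochromatic pieces - A survey of results and problems", arXiv:1509.05539 (2015), is the source of the following problem.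

**Conjecture (Pokrovskiy).** For any $r$-colored $K_{n,n}$, $pp(K_{n,n})\le 2r-1$.

The task is to prove or disprove this for all $r\ge1$ and $n\ge 1$; the case $r=2$ is stated there as known to hold. Theorem 1 compares with it as follows: $3r-4\ge 2r$ exactly when $r\ge 4$.

**Corollary 2.** For every $r\ge 4$ and every $n\ge (3r-2)\,r!$, there is an $r$-coloring of $K_{n,n}$ with $pp(K_{n,n})\ge 2r$. So Pokrovskiy's conjecture is false for every $r\ge 4$. Moreover, for no $\varepsilon>0$ and no constant $C$ does $pp(K_{n,n})\le(3-\varepsilon)r+C$ hold for all $r,n$ and all $r$-colorings.

*Proof, given Theorem 1.* For $r\ge4$ we have $3r-4\ge 2r>2r-1$, which gives the first two sentences. For the last one, suppose the bound $(3-\varepsilon)r+C$ always held. Applying it for each $r\ge 3$ to the coloring of Theorem 1 with $n=(3r-2)\,r!$ gives $3r-4\le (3-\varepsilon)r+C$, that is, $\varepsilon r\le C+4$ for all $r\ge 3$. This fails for large $r$. $\square$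

On the positive side, some cases are elementary.

**Proposition 3.** The inequality $pp(K_{n,n})\le 2r-1$ holds for $r=1$ and all $n$, and for all $r\ge1$ whenever $n\le 2r$.

For $r=3$, Theorem 1 gives only $5=2r-1$, so it does not contradict the conjecture, and these notes leave that case undecided. The conjecture as posed, for all $r$ and all $n$, is false; among individual values of $r$, only $r=3$ is left undecided here.

## Path partitions and distinct representatives

**Definition (monochromatic path).** A path is monochromatic if all its edges have the same color. A single vertex, and also the empty path, counts as a monochromatic path of any color. We call a path *trivial* if it is a single vertex. A nontrivial nonempty path has at least one edge, hence a well-defined color.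

For example, view $K_{2,2}$ as the 4-cycle $x_1y_1x_2y_2$ and color its edges alternately: $x_1y_1$ and $x_2y_2$ red, $y_1x_2$ and $y_2x_1$ blue. Two edges that share a vertex have different colors, so no monochromatic path has more than two vertices. Hence $pp\ge 2$, and the two red edges show $pp=2$.

We shall use three textbook facts.

* Along a path in a bipartite graph with sides $X$ and $Y$ the sides alternate, so $|P\cap X|\le |P\cap Y|+1$, and likewise with $X$ and $Y$ exchanged. (We write $P\cap X$ for the set of vertices of $P$ in $X$.)
* A graph on $N\ge 1$ vertices with at least $N$ edges contains a cycle, since a forest has at most $N-1$ edges.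
* Hall's theorem, in the following form.

**Definition (system of distinct representatives).** For finite sets $T_1,\dots,T_m$, a system of distinct representatives is a choice of elements $c_i\in T_i$, $i\in[m]$, that are pairwise distinct.

**Hall's theorem.** The sets $T_1,\dots,T_m$ have a system of distinct representatives if and only if $\bigl|\bigcup_{i\in J}T_i\bigr|\ge |J|$ for every nonempty $J\subseteq[m]$.

For example, $\{1\},\{1,2\}$ have the representatives $1,2$, while $\{1\},\{1\}$ have none: here $J=\{1,2\}$ and the union has only one element. An empty set in the family also rules out representatives, with $|J|=1$.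

## One color, and $n\le 2r$: proof of Proposition 3

If $r=1$, then all edges have the same color and $K_{n,n}$ has a Hamiltonian path, so $pp=1=2r-1$.

If $n\le 2r-1$, take a perfect matching. Each edge is a monochromatic path, so $n\le 2r-1$ paths suffice.

Let $n=2r$. The matching uses one path too many, so we want to save one. There are $4r^2$ edges and $r$ colors, so some color has at least $4r$ edges. They lie on $4r$ vertices, so this color contains a cycle. The cycle is even, of length at least $4$, so it contains a monochromatic path on $4$ vertices, two on each side. What remains is $K_{2r-2,2r-2}$, which has a perfect matching with $2r-2$ edges. In total we use $1+(2r-2)=2r-1$ paths. $\square$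

## Colorings by permutations

To force many paths we want every color to split into pieces that no path of that color can leave. Here is a flexible way to do this. Let $X,Y$ be the sides of $K_{n,n}$.

**Definition (permutation coloring).** Partition $X=X_1\cup\dots\cup X_r$ into nonempty blocks, whose sizes we choose later. Partition $Y=\bigcup_{\sigma\in S_r}Y_\sigma$, indexed by the permutations of $[r]$, with $|Y_\sigma|\in\{\lfloor n/r!\rfloor,\lceil n/r!\rceil\}$. For $x\in X_i$ and $y\in Y_\sigma$, give the edge $xy$ the color $\sigma(i)$.

So $\sigma$ is the list of colors that a vertex of $Y_\sigma$ sends to the blocks $X_1,\dots,X_r$, and all $r$ entries of the list are different. For $r=3$, each row below is one of the six classes, and the entries are the colors of its edges to the blocks.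

| class | to $X_1$ | to $X_2$ | to $X_3$ |
|---|---|---|---|
| $Y_{123}$ | 1 | 2 | 3 |
| $Y_{132}$ | 1 | 3 | 2 |
| $Y_{213}$ | 2 | 1 | 3 |
| $Y_{231}$ | 2 | 3 | 1 |
| $Y_{312}$ | 3 | 1 | 2 |
| $Y_{321}$ | 3 | 2 | 1 |

For $i,c\in[r]$ put
$$Y_{i,c}=\bigcup_{\sigma:\,\sigma(i)=c}Y_\sigma ,$$
the set of those $y\in Y$ that send color $c$ to $X_i$. In the table, $Y_{1,2}=Y_{213}\cup Y_{231}$. There are $(r-1)!$ permutations with $\sigma(i)=c$, so
$$|Y_{i,c}|\le (r-1)!\,\Bigl\lceil \frac n{r!}\Bigr\rceil\le (r-1)!\Bigl(\frac{n}{r!}+1\Bigr)=\frac nr+(r-1)!. \tag{1}$$

For a fixed color $c$, each $\sigma$ takes the value $c$ exactly once, so $Y_{1,c},\dots,Y_{r,c}$ partition $Y$. The edges of color $c$ form the complete bipartite graphs between $X_i$ and $Y_{i,c}$, for $i\in[r]$, and these are vertex-disjoint. A path of color $c$ must stay inside one of them. The next lemma writes this out.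

**Lemma 4 (types).** Let $P$ be a nontrivial monochromatic path of color $c$ in a permutation coloring. There is exactly one $i$ such that all $X$-vertices of $P$ lie in $X_i$, and all $Y$-vertices of $P$ lie in $Y_{i,c}$. We then say that $P$ has type $(i,c)$.

*Proof.* Since $P$ has an edge, it has an $X$-vertex, so at most one $i$ can work. If $x,y,x'$ are consecutive on $P$ with $x\in X_i$, $x'\in X_k$ and $y\in Y_\sigma$, then $\sigma(i)=c=\sigma(k)$, so $i=k$ because $\sigma$ is injective. Moving along $P$, we see that all its $X$-vertices lie in a single $X_i$. Each $Y$-vertex of $P$ is joined by an edge of $P$, of color $c$, to a vertex of $X_i$, so it lies in $Y_{i,c}$. $\square$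

Suppose now that the vertex set is partitioned into $p$ nonempty monochromatic paths. Let $S_i$ be the set of colors $c$ such that some path of the partition has type $(i,c)$.

**Lemma 5 (covering a block).** For every $i\in[r]$, $\ |X_i|\le \sum_{c\in S_i}|Y_{i,c}|+p$.

*Proof.* Every vertex of $X_i$ lies on a trivial path or on a path of type $(i,c)$ with $c\in S_i$. A trivial path covers at most one vertex of $X_i$. A path $P$ of type $(i,c)$ has all its $Y$-vertices in $Y_{i,c}$, so $|P\cap X_i|\le|P\cap Y_{i,c}|+1$. Sum over all paths. For each $c\in S_i$, the paths of type $(i,c)$ are disjoint, so the terms $|P\cap Y_{i,c}|$ add up to at most $|Y_{i,c}|$. The terms $1$ add up to at most $p$. $\square$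

What remains is to choose the block sizes.

## Equal blocks: $r$ paths suffice

The first choice that comes to mind is to make all blocks equal. Let $r!$ divide $n$ and $|X_i|=n/r$ for all $i$. Then $|Y_{i,1}|=(r-1)!\cdot n/r!=n/r$ as well. The complete bipartite graph between $X_i$ and $Y_{i,1}$ is balanced and entirely of color $1$, so it has a Hamiltonian path. For $i=1,\dots,r$ these graphs partition the whole vertex set. So $pp\le r$, and this coloring is useless for us.

The reason is visible in Lemma 5: one set $Y_{i,c}$ of size about $n/r$ is just large enough to absorb a block of size $n/r$. The blocks must be larger than $n/r$, and since there are $r$ of them, this can only be arranged for some at the expense of others.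

## One singleton block: the bound $2r-1$ and no more

Let $r\ge2$. Sacrifice one block: take $X_r=\{u\}$ and let $X_1,\dots,X_{r-1}$ have sizes $\lfloor\frac{n-1}{r-1}\rfloor$ or $\lceil\frac{n-1}{r-1}\rceil$. Let $n$ be large in terms of $r$, and suppose $p\le 2r-2$. If $|S_i|\le1$ for some $i\le r-1$, then Lemma 5 and (1) give $|X_i|\le \frac nr+(r-1)!+2r-2$. But $|X_i|>\frac{n-1}{r-1}-1$, and $\frac n{r-1}-\frac nr=\frac{n}{r(r-1)}$ tends to infinity with $n$, a contradiction. So $|S_i|\ge 2$ for all $i\le r-1$. The path containing $u$ has no type $(i,c)$ with $i\le r-1$, so
$$p\ge 1+\sum_{i=1}^{r-1}|S_i|\ge 1+2(r-1)=2r-1,$$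
a contradiction. Thus $pp\ge 2r-1$ for this coloring. This is exactly the number in the conjecture, so we need to force more.

So far we have only used that $X$ must be covered. The side $Y$ must be covered too. By Lemma 4 a vertex of $Y_\sigma$ on a path of type $(i,c)$ has $\sigma(i)=c$. So if some $\sigma$ satisfies $\sigma(i)\notin S_i$ for all $i\le r-1$, then the vertices of $Y_\sigma$ can be covered only by trivial paths and by the path containing $u$. That path has $u$ as its only $X$-vertex, so at most two $Y$-vertices. A few paths cannot cover a large class in this way. Covering $Y$ therefore forces the following: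
$$\text{for every } \sigma\in S_r \text{ there is a large block } X_i \text{ with } \sigma(i)\in S_i. \tag{2}$$

With one singleton block, (2) gains nothing. Take $S_1=\dots=S_{r-1}=\{1,2\}$. The colors $1$ and $2$ occupy two different positions in the list $\sigma$, and at most one of these is position $r$. So (2) holds, and the two constraints together still permit $p=2r-1$.

With two singleton blocks this pattern breaks: a permutation that places the colors $1$ and $2$ at the two singleton positions violates (2). Two singleton blocks are exactly the hiding places needed for the two colors. The rest of the proof shows that then no pattern does well, and it measures the price.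

## Two singleton blocks: proof of Theorem 1

Let $r\ge3$ and $n\ge(3r-2)\,r!$.

**Step 1: the coloring.** This step fixes the block sizes. Take the permutation coloring with $X_{r-1}=\{u\}$, $X_r=\{v\}$, and with $X_1,\dots,X_{r-2}$ of sizes $\lfloor\frac{n-2}{r-2}\rfloor$ or $\lceil\frac{n-2}{r-2}\rceil$. Suppose, for contradiction, that $V(K_{n,n})$ is partitioned into $p\le 3r-5$ monochromatic paths. Empty paths may be discarded, so all paths are nonempty. Let $S_i$ be as above, for $i\le r-2$.

**Step 2: counting paths by types.** This step bounds $p$ from below by the sizes of the $S_i$. The paths containing $u$ and $v$ are distinct: a path containing both would be nontrivial and would meet two blocks, contrary to Lemma 4. Neither of them has a type $(i,c)$ with $i\le r-2$, since each is trivial or has type $(r-1,\cdot)$ or $(r,\cdot)$. Every pair $(i,c)$ with $i\le r-2$ and $c\in S_i$ is the type of some path, and a path has only one type. Hence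
$$p\ \ge\ 2+\sum_{i=1}^{r-2}|S_i|. \tag{3}$$

**Step 3: covering $X$ requires $|S_i|\ge2$ for each $i\le r-2$.** This step shows that each large block is too large for a single color. Suppose $|S_i|\le 1$. By Lemma 5, (1) and $p\le 3r-5$,
$$|X_i|\le \frac nr+(r-1)!+3r-5. \tag{4}$$
We compare this with the actual size of $X_i$. First, since $n\ge(3r-2)\,r!$,
$$\frac n{r-2}-\frac nr=\frac{2n}{r(r-2)}\ \ge\ \frac{2(3r-2)(r-1)!}{r-2}\ >\ 6(r-1)!,$$
where the last inequality holds because $3r-2>3(r-2)$. Next, $\frac{2}{r-2}\le 2$ because $r\ge3$, so
$$|X_i|\ >\ \frac{n-2}{r-2}-1\ \ge\ \frac n{r-2}-3\ >\ \frac nr+6(r-1)!-3 .$$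
Finally, $5(r-1)!\ge5(r-1)=5r-5\ge 3r-2$, because $2r\ge3$. Adding $(r-1)!-3$ to both ends gives $6(r-1)!-3\ge (r-1)!+3r-5$. So $|X_i|>\frac nr+(r-1)!+3r-5$, contradicting (4).

**Step 4: covering $Y$ means that the sets $T_i=[r]\setminus S_i$, $1\le i\le r-2$, have no system of distinct representatives.** This step puts condition (2) into a form to which Hall's theorem applies. Suppose that $c_i\in T_i$ are distinct for $i=1,\dots,r-2$. An injective map defined on $[r-2]$ extends to a permutation, so we may choose $\sigma\in S_r$ with $\sigma(i)=c_i$ for all $i\le r-2$. We show that $Y_\sigma$ cannot be covered.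

If a vertex of $Y_\sigma$ were on a path of type $(i,c)$ with $i\le r-2$, then by Lemma 4 it would lie in $Y_{i,c}$, so $c=\sigma(i)=c_i\notin S_i$. But $c\in S_i$ by the definition of $S_i$, a contradiction. So every vertex of $Y_\sigma$ is on a trivial path or on a path of type $(r-1,\cdot)$ or $(r,\cdot)$. A path of type $(r-1,\cdot)$ has $u$ as its only $X$-vertex. Hence there is at most one such path, namely the one containing $u$, and it has at most two $Y$-vertices. The same holds for type $(r,\cdot)$ and $v$. Each of the other $p-2$ paths contains at most one vertex of $Y_\sigma$, since it is trivial if it meets $Y_\sigma$ at all. Therefore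
$$|Y_\sigma|\le 2+2+(p-2)=p+2\le 3r-3 .$$
But $|Y_\sigma|\ge\lfloor n/r!\rfloor\ge 3r-2$, a contradiction.

Before the general count, we look at what Steps 2 to 4 say for small $r$.

* For $r=3$ there is one large block, and $n\ge 7\cdot 6=42$. A single set $T_1$ without a representative is empty, so $S_1=\{1,2,3\}$ and $p\ge 2+3=5$.
* For $r=4$ there are two large blocks, and $n\ge 10\cdot 24=240$. The sets $T_1,T_2\subseteq[4]$ have no distinct representatives. Either one of them is empty, so that the corresponding $S_i$ has four elements and the other at least two by Step 3; or $T_1=T_2=\{c\}$, and both $S_i$ have three elements. In either case $|S_1|+|S_2|\ge 6$ and $p\ge 8$, which exceeds $2r-1=7$.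

In each case this contradicts the assumption $p\le 3r-5$, and for $r=4$ the conjecture already fails. The two alternatives for $r=4$ cost the same, and both are extreme cases of Hall's condition: $|J|=1$ and $|J|=2=r-2$. This is what happens in general.

**Step 5: the count with Hall's theorem.** This step bounds $\sum|S_i|$ from below. By Step 4 and Hall's theorem there is a nonempty $J\subseteq[r-2]$ such that, with $j=|J|$,
$$\Bigl|\bigcup_{i\in J}T_i\Bigr|\le j-1 .$$
For $i\in J$ this gives $|T_i|\le j-1$, hence $|S_i|\ge r-j+1$. For $i\in[r-2]\setminus J$ we have $|S_i|\ge2$ by Step 3. Thus
$$\sum_{i=1}^{r-2}|S_i|\ \ge\ j(r-j+1)+2(r-2-j)\ =\ j(r-1-j)+2(r-2). \tag{5}$$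
Now
$$(j-1)(r-2-j)=j(r-2)-j^2-(r-2)+j=j(r-1-j)-(r-2),$$
and the left side is nonnegative because $1\le j\le r-2$. So $j(r-1-j)\ge r-2$, and the sum in (5) is at least $3(r-2)$. By (3),
$$p\ \ge\ 2+3(r-2)=3r-4,$$
contradicting $p\le 3r-5$. This proves Theorem 1, and with it Corollary 2. $\square$

## The same count with $s$ singleton blocks

Why stop at two singletons? Let $r\ge3$ and $1\le s\le r-1$. Take $s$ singleton blocks and $m=r-s$ large blocks of sizes as equal as possible, with $n$ large in terms of $r$. We may suppose $p\le 3r$, as all the bounds below are smaller than $3r$. The steps carry over.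

* Step 2: the $s$ singletons lie on $s$ distinct paths, so $p\ge s+\sum|S_i|$, the sum running over the large blocks.
* Step 3: a large block has more than $\frac{n-s}{r-s}-1$ vertices, and $\frac n{r-s}-\frac nr=\frac{sn}{r(r-s)}$ is unbounded in $n$, so $|S_i|\ge2$.
* Step 4: if representatives existed, some class would satisfy $|Y_\sigma|\le 2s+(p-s)$, which is impossible for large $n$.

The count of Step 5 then reads
$$p\ \ge\ s+\min_{1\le j\le m}\bigl[j(r-j+1)+2(m-j)\bigr]=2r-s+\min_{1\le j\le r-s} j(r-1-j).$$
The function $j(r-1-j)$ is concave in $j$, so its minimum is at $j=1$, with value $r-2$, or at $j=r-s$, with value $(r-s)(s-1)$. For $s=1$ the minimum is $0$, and we are back at $2r-1$. For $s\ge2$ we have $(r-s)(s-1)-(r-2)=(s-2)(r-s-1)\ge0$, so the minimum is $r-2$ and the bound is $3r-2-s$. Among $s\ge2$ this is largest at $s=2$, with value $3r-4$; and $3r-4\ge 2r-1$ because $r\ge3$. So two singletons give the best bound that this count yields for these block sizes.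

## Partitions into monochromatic cycles

**Corollary 6.** For all $r\ge3$ and $n\ge(3r-2)\,r!$, there are $r$-colorings of $K_{n,n}$, namely those of Theorem 1, for which every partition into monochromatic cycles needs at least $3r-4$ cycles. Here single vertices and single edges are counted as cycles.

*Proof.* Take a partition of the vertex set into monochromatic cycles. Since the graph is bipartite, each cycle that is not a single vertex or a single edge has length at least $4$. Delete one edge from each of these. Every piece becomes a monochromatic path on the same vertices, and single vertices and single edges are already paths. So we obtain a partition into the same number of monochromatic paths, and this number is at least $3r-4$ by Theorem 1. $\square$
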